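# A finitely generated linear group that is neither finitely presented nor densely related

## 1. Lengths of relations, and the guess "finitely presented or densely related"

Take a finitely generated group of matrices. Perhaps finitely many relations suffice to define it. If not, new relations are needed at arbitrarily large lengths, and one would first guess that, the group being linear, they are needed *at all scales*: between $x$ and $Cx$ there is always something new. Let us make this precise and test it.

Let $G$ be a group, $S$ a finite generating set, $F_S$ the free group on $S$. A **relation** is an element of the kernel of the natural map $F_S\twoheadrightarrow G$. Its length is its length as a reduced word in $S^{\pm1}$. A relation $w$ is *generated by* a subset $R\subset F_S$ if $w$ lies in the normal subgroup of $F_S$ generated by $R$.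

**Definition (relation range).** $\mathcal R_S(G)\subset\mathbf N$ is the set of lengths of relations of $G$ that are not generated by relations of strictly smaller length.

**Definition (densely related).** $G$ is densely related if there is a constant $C>1$ such that every interval $[x,Cx]$ with $x\ge1$ meets $\mathcal R_S(G)$.

**Definition (linear).** $G$ is linear if it is isomorphic to a subgroup of $\mathrm{GL}_n(K)$ for some $n$ and some field $K$.

Being densely related does not depend on the finite generating set, and is even a quasi-isometry invariant. We take this from the source of the problem, Yves Cornulier, Adrien Le Boudec, "Densely related groups", arXiv:1610.09469 (2016). So we may always work with one convenient $S$.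

The group $G$ is finitely presented if and only if $\mathcal R_S(G)$ is finite. Indeed, if $\mathcal R_S(G)\subset[0,N]$, then by induction on length every relation is generated by the relations of length at most $N$, and there are finitely many of those. Conversely, if $G$ is finitely presented, the kernel is normally generated by finitely many relations in the letters $S$. If $N$ bounds their lengths, every relation of length $>N$ is generated by shorter ones.

**The question.** Is every finitely generated linear group either finitely presented or densely related?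

Here are the simplest cases, by hand.

- For a free group on $S$ there are no nontrivial relations. The trivial one, of length $0$, is generated by $\varnothing$. So $\mathcal R_S=\varnothing$.
- For $\mathbf Z/m=\langle a\rangle$ with $m\ge2$, the relations are the $a^{km}$, all generated by $a^m$. So $\mathcal R_S=\{m\}$.
- For $\mathbf Z^2=\langle a,b\rangle$, every relation has even length, no reduced word of length $2$ is trivial, $[a,b]$ has length $4$, and $[a,b]$ generates everything. So $\mathcal R_S=\{4\}$.
- The wreath product $\mathbf Z\wr\mathbf Z=\langle a,t\mid [t,a^nta^{-n}],\ n\ge1\rangle$ is linear, and the source records that it is densely related. In this presentation the relators have lengths $4n+4$, an arithmetic progression, which is certainly present at all scales.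

The guess survives these tests. To break it we need infinitely many relations whose lengths have gaps of unbounded ratio, with *nothing* new inside the gaps, in a group that is still a group of matrices. The answer to the question turns out to be **no**, already inside $\mathrm{GL}_n(\mathbf Z)$. The explicit group is in Theorem C below. We build a family of groups whose relation range can be prescribed, then find out which of them are linear.

## 2. The groups $M_A$: one commutator for each point of $A\subset\mathbf Z^d$

We use $[x,y]=xyx^{-1}y^{-1}$. On $\mathbf Z^d$ let $|g|$ be the $\ell^1$-norm and $\|g\|$ the Euclidean norm.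

**Definition (right-angled Coxeter group).** For a graph $\Gamma$ (no loops or multiple edges, possibly infinite) with vertex set $I$,
$$W=\langle r_v\ (v\in I)\mid r_v^2=1;\ r_vr_{v'}=r_{v'}r_v\text{ if }v,v'\text{ are adjacent}\rangle .$$

For two vertices, $W$ is $\mathbf Z/2\times\mathbf Z/2$ if they are adjacent and the infinite dihedral group if not.

**Definition (the group $M_A$).** Let $d\ge1$ and $A\subset\mathbf Z^d$. Let $\Gamma_A$ be the graph with vertex set $I=\{s,t\}\times\mathbf Z^d$ in which $(s,g)$ and $(t,h)$ are adjacent if and only if $g-h\in A$, with no other edges. Let $W_A$ be its right-angled Coxeter group. Translations of $\mathbf Z^d$ act on $\Gamma_A$, hence on $W_A$; put $M_A=W_A\rtimes\mathbf Z^d$.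

Let $a_1,\dots,a_d$ be the standard basis of $\mathbf Z^d$, $\hat a_g=a_1^{g_1}\cdots a_d^{g_d}$, $s=r_{(s,0)}$, $t=r_{(t,0)}$. Then $r_{(s,g)}=\hat a_gs\hat a_g^{-1}$ and $r_{(t,g)}=\hat a_gt\hat a_g^{-1}$, so $S=\{a_1,\dots,a_d,s,t\}$ generates $M_A$.

**Presentation.** We claim
$$M_A=\langle S\mid [a_i,a_j]\ (i<j),\ s^2,\ t^2,\ c_g\ (g\in A)\rangle,\qquad c_g=[t,\hat a_gs\hat a_g^{-1}].\tag{1}$$
Let $P$ be the group presented on the right. All relators hold in $M_A$: for $g\in A$ the vertices $(t,0)$ and $(s,g)$ are adjacent, so $c_g=1$. This gives a surjection $P\to M_A$. For the inverse, note that the $a_i$ commute in $P$, so $g\mapsto\hat a_g$ is a homomorphism $\mathbf Z^d\to P$. Send $r_{(s,g)}\mapsto\hat a_gs\hat a_g^{-1}$ and $r_{(t,g)}\mapsto\hat a_gt\hat a_g^{-1}$. Squares go to $1$, and if $(s,g),(t,h)$ are adjacent, then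
$$[\hat a_ht\hat a_h^{-1},\ \hat a_gs\hat a_g^{-1}]=\hat a_h\,c_{g-h}\,\hat a_h^{-1}=1\quad\text{in }P,$$
because $g-h\in A$. So this defines a homomorphism $W_A\to P$. Since $\hat a_k(\hat a_gs\hat a_g^{-1})\hat a_k^{-1}=\hat a_{g+k}s\hat a_{g+k}^{-1}$, and likewise for $t$, it is compatible with $\mathbf Z^d\to P$, and we get $M_A\to P$. The two maps are inverse to each other on generators, which proves (1).

Written out, $c_g=t\,\hat a_g\,s\,\hat a_g^{-1}\,t^{-1}\,\hat a_g\,s^{-1}\,\hat a_g^{-1}$. It is reduced, of length $4|g|+4$.

For example, $M_\varnothing=\mathbf Z^d*\mathbf Z/2*\mathbf Z/2$, and for $d=1$, $A=\{0\}$ one gets $\mathbf Z*(\mathbf Z/2\times\mathbf Z/2)$. If $B\subset A$, then (1) gives a natural quotient map $M_B\to M_A$ compatible with the maps from $F_S$.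

**Theorem A.** $\mathcal R_S(M_A)=R_0\cup\{4|g|+4:\ g\in A\}$, where $R_0=\{2,4\}$ if $d\ge2$ and $R_0=\{2\}$ if $d=1$.

One half looks easy: $c_g$ should not follow from the $c_{g'}$ with $|g'|<|g|$, since without $c_g$ the elements $t$ and $\hat a_gs\hat a_g^{-1}$ generate an infinite dihedral group. The difficulty is the other half. Given a relation of length $\ell$, write it as a product of conjugates of the relators in (1). Nothing in such a product prevents the use of $c_g$ with $4|g|+4$ far larger than $\ell$: a short word may a priori have only long derivations, and then it would be a new relation inside a gap. Manipulating derivations does not help. We need a certificate of triviality that can be read on the word itself.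

## 3. Matchings as certificates of triviality in a right-angled Coxeter group

Let $W$ be the right-angled Coxeter group of a graph $\Gamma$ on $I$.

**Definition (admissible matching).** Let $v_1\dots v_m$ be a word in $I$. Place the positions $1,\dots,m$ on a circle. An admissible matching is a perfect matching of the positions such that matched positions carry the same label, and any two matched pairs that *cross* (their endpoints interlace on the circle) have adjacent labels.

For example, $u\,v\,v\,u$ has the matching $\{1,4\},\{2,3\}$, with no crossing. For $v\ne v'$ the word $v\,v'\,v\,v'$ has only one label-respecting matching, $\{1,3\},\{2,4\}$. Its two pairs cross, so it is admissible if and only if $v,v'$ are adjacent. Note that two pairs with the same label may never cross in an admissible matching.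

**Lemma 1.** $r_{v_1}\cdots r_{v_m}=1$ in $W$ if and only if $v_1\dots v_m$ has an admissible matching.

**Proof, ($\Rightarrow$): every elementary move preserves the existence of a matching.** The generators are involutions, so a word represents $1$ exactly when it is obtained from the empty word by finitely many moves of three kinds: insertion of a subword $vv$, deletion of a subword $vv$, and swap of two consecutive letters with adjacent labels. The empty word has the empty matching.

*Insertion of $vv$.* Match the two new letters with each other. They are neighbors, so their pair crosses nothing, and the other crossings are unchanged.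

*Swap.* Carry the matching along. The two letters have different labels, so they belong to different pairs. Only the crossing status of these two pairs with each other can change, and their labels are adjacent.

*Deletion of $vv$ at positions $i,i+1$.* If the two are matched together, remove the pair. Otherwise $i$ is matched with some $p$ and $i+1$ with some $q$; remove $i,i+1$ and match $p$ with $q$, both labeled $v$. Suppose another pair $\{k,l\}$ crosses $\{p,q\}$, so $k,l$ separate $p$ from $q$ on the circle. The neighbors $i,i+1$ lie on the same side of $\{k,l\}$. If it is the side of $p$, then $\{i+1,q\}$ crossed $\{k,l\}$; if it is the side of $q$, then $\{i,p\}$ crossed $\{k,l\}$. In both cases the label of $\{k,l\}$ was already adjacent to $v$.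

**Proof, ($\Leftarrow$): cancel a shortest pair.** Induct on $m$; $m=0$ is clear. If $m>0$, choose a matched pair $\{i<j\}$ with $j-i$ minimal. A position strictly between $i$ and $j$ cannot be matched inside $[i,j]$, by minimality. So its pair crosses $\{i,j\}$, and its label is adjacent to $v_i=v_j$. Hence $r_{v_j}$ commutes past all letters between, arrives next to $r_{v_i}$, and cancels. The remaining word with the remaining matching is admissible, so it is trivial by induction. $\square$

By the example above, **if $v\ne v'$ are non-adjacent, then $r_v$ and $r_{v'}$ do not commute in $W$.** We use this repeatedly.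

## 4. A crossing costs length: the relation range of $M_A$

**Lemma 2.** Let $w$ be a relation of $M_A$ of length $\ell$. Then $w$ is a relation of $M_{A'}$, where $A'=\{g\in A:\ 4|g|+4\le\ell\}$.

This is exactly what we wanted: a relation of length $\ell$ needs only relators $c_g$ of length at most $\ell$.

**Step 1: translate $w$ into a word in $I$.** Write $w=y_1\cdots y_\ell$ with $y_j\in S^{\pm1}$. Let $p_j\in\mathbf Z^d$ be the image of $y_1\cdots y_j$ under the map that kills $s,t$ and sends $a_i$ to the $i$-th basis vector. At each position $j$ with $y_j=s^{\pm1}$ (respectively $t^{\pm1}$) put $v_j=(s,p_j)$ (respectively $(t,p_j)$). Pushing all letters $a_i^{\pm1}$ to the right, we find that for every $B\subset\mathbf Z^d$ the image of $w$ in $M_B=W_B\rtimes\mathbf Z^d$ is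
$$\Big(\prod_j r_{v_j}\Big)\,p_\ell ,\tag{2}$$
the product running in order over the positions of letters $s^{\pm1},t^{\pm1}$. The labels $v_j$ do not depend on $B$. As $w=1$ in $M_A$, we get $p_\ell=0$ and $\prod_jr_{v_j}=1$ in $W_A$. By Lemma 1, the word of the $v_j$ has an admissible matching for $\Gamma_A$.

**Step 2: measure a crossing.** Suppose two pairs cross. Their labels are adjacent in $\Gamma_A$, say $(s,h)$ and $(t,k)$ with $g=h-k\in A$, and in cyclic order $w$ contains letters with labels $(s,h),(t,k),(s,h),(t,k)$. Since $p_\ell=0$, the prefixes $p_j$ trace a closed path in $\mathbf Z^d$ that visits $h,k,h,k$ in cyclic order. Each of the four pieces uses at least $|h-k|=|g|$ letters $a_i^{\pm1}$. Together with the four letters $s^{\pm1},t^{\pm1}$ this gives $\ell\ge4|g|+4$, so $g\in A'$.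

**Step 3: conclude.** So every crossing in the matching is between labels adjacent in $\Gamma_{A'}$. The matching is admissible for $\Gamma_{A'}$. By Lemma 1, $\prod_jr_{v_j}=1$ in $W_{A'}$, and by (2) with $B=A'$, $w=1$ in $M_{A'}$. $\square$

**Proof of Theorem A.** All relators in (1) have even length, so the homomorphism $F_S\to\mathbf Z/2$ sending each generator to $1$ kills all relations: every relation has even length. Let $\mathcal S$ be the claimed set.

**Upper bound: $\mathcal R_S(M_A)\subset\mathcal S$.** Let $n\notin\mathcal S$ and let $w$ be a relation of length $n$. If $n=0$, it is generated by $\varnothing$. Otherwise $n$ is even and $n\ne2$, so $n\ge4$. By Lemma 2, $w$ is a relation of $M_{A'}$ with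
$$A'=\{g\in A:4|g|+4\le n\}=\{g\in A:4|g|+4<n\},$$
the equality because $n\notin\mathcal S$. Hence $w$ is generated by the relators of $M_{A'}$ in (1), which are also relations of $M_A$. We check that they have length $<n$. The $c_g$ with $g\in A'$ do, and so do $s^2,t^2$, since $n\ge4$. If $n>4$, so do the $[a_i,a_j]$. If $n=4\notin\mathcal S$, then $d=1$, so there are no $[a_i,a_j]$, and $A'=\varnothing$. So $n\notin\mathcal R_S(M_A)$.

**Lower bound: $\mathcal S\subset\mathcal R_S(M_A)$.** There are three kinds of elements.

*$2$.* The word $s^2$ is a relation, nontrivial in $F_S$, and there is no relation of length $1$.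

*$4$, when $d\ge2$.* Relations of length $<4$ have length $0$ or $2$, and by Lemma 2 they hold in $M_\varnothing=\mathbf Z^d*\mathbf Z/2*\mathbf Z/2$. By the normal form in free products, a reduced word $yy'$ that is trivial there is $s^{\pm2}$ or $t^{\pm2}$: a reduced product of two letters $a_i^{\pm1}$ is nonzero in $\mathbf Z^d$, and a product of letters from different factors is nontrivial. All these relations die in $F_d*\mathbf Z/2*\mathbf Z/2$, where $[a_1,a_2]\ne1$. So the relation $[a_1,a_2]$, of length $4$, is not generated by shorter ones.

*$n=4|g|+4$ with $g\in A$.* Let $A''=\{g'\in A:|g'|<|g|\}$. A relation of length $<n$ holds, by Lemma 2, in $M_B$ for some $B\subset A''$, hence in $M_{A''}$. But $c_g\ne1$ in $M_{A''}$: it is the commutator of $r_{(t,0)}$ and $r_{(s,g)}$, which are non-adjacent in $\Gamma_{A''}$ because $g\notin A''$. So $c_g$ is not generated by shorter relations. $\square$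

**Consequences.** Balls in $\mathbf Z^d$ are finite, so *$M_A$ is finitely presented if and only if $A$ is finite*. Moreover, list the distinct norms of elements of $A$ as $\nu_1<\nu_2<\cdots$. Then *$M_A$ is densely related if and only if $A$ is infinite and the ratios $(\nu_{j+1}+1)/(\nu_j+1)$ are bounded.* To see this, put $r_j=4\nu_j+4$, so the ratios are $r_{j+1}/r_j$, and $\mathcal R_S(M_A)$ consists of the $r_j$ and perhaps $2$ and $4$, both $\le r_1$. Suppose $A$ is infinite and $r_{j+1}\le q\,r_j$ for all $j$. For $1\le x\le r_1$ the interval $[x,r_1x]$ contains $r_1$. For $r_j<x\le r_{j+1}$ we have $r_{j+1}\le qr_j<qx$. So $C=\max(q,r_1)$ works. Conversely, if $M_A$ is densely related with constant $C$, then $\mathcal R_S(M_A)$ and hence $A$ are infinite. For $r_j<x<r_{j+1}$ the interval $[x,Cx]$ must reach $r_{j+1}$, so $r_{j+1}\le Cx$. Letting $x\to r_j$ gives $r_{j+1}\le Cr_j$.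

Let us try some sets.

- $d=1$, $A=\mathbf Z$: $\mathcal R_S=\{2\}\cup\{4k+4:k\ge0\}$, densely related.
- $d=2$, $A=\{(x,x^2):x\in\mathbf Z\}$: the norms are $x+x^2$ for $x\ge0$, and the ratios $\frac{x^2+3x+3}{x^2+x+1}$ are at most $3$. Densely related.
- $d=1$, $A=\{2^{2^k}:k\ge0\}$: $\mathcal R_S=\{2\}\cup\{4\cdot2^{2^k}+4\}$, with unbounded ratios. This $M_A$ is neither finitely presented nor densely related.

So the gaps are easy to make. The whole question is now: *for which $A$ is $M_A$ linear?*

## 5. What a matrix representation imposes: $A$ is a zero set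

**Definition ($\mathbf Z$-finite, $\mathbf R$-finite).** A function $f:\mathbf Z^d\to\mathbf Z$ is $\mathbf Z$-finite if its translates $f(\cdot+h)$, $h\in\mathbf Z^d$, generate a finitely generated abelian group of functions. A function $f:\mathbf Z^d\to\mathbf R$ is $\mathbf R$-finite if its translates span a finite-dimensional real vector space.

Constants are $\mathbf Z$-finite. So is a coordinate $x_i$, whose translates $x_i+h_i$ lie in $\mathbf Zx_i+\mathbf Z1$. The function $2^x$ on $\mathbf Z$ is $\mathbf R$-finite: its translates are multiples of it. The indicator function of $\{0\}$ is not $\mathbf R$-finite: its translates are linearly independent.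

*The $\mathbf Z$-finite functions form a ring, stable under $g\mapsto-g$.* Subgroups of finitely generated abelian groups are finitely generated, so it suffices to put all translates into some finitely generated group. If the translates of $f,f'$ lie in the groups generated by $u_1,\dots,u_p$ and $u'_1,\dots,u'_q$, then the translates of $f\pm f'$ lie in the group generated by the $u_i$ and the $u_j'$, and those of $ff'$ in the group generated by the products $u_iu_j'$. Stability under $g\mapsto-g$ is clear. The same argument with vector spaces shows that $\mathbf R$-finite functions form a ring with the same stability.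

**Theorem B.**
(a) $M_A$ embeds in $\mathrm{GL}_n(\mathbf Z)$ for some $n$ if and only if $A=f^{-1}(0)$ for some $\mathbf Z$-finite $f:\mathbf Z^d\to\mathbf Z$.
(b) $M_A$ is linear over a field of characteristic $0$ if and only if $A=f^{-1}(0)$ for some $\mathbf R$-finite $f:\mathbf Z^d\to\mathbf R$.

**Proof of "only if" in (a): write the commutation of $r_{(s,g)}$ and $r_{(t,0)}$ as an equation in $g$.** Let $\rho:M_A\to\mathrm{GL}_n(\mathbf Z)$ be injective. Since $\rho(\hat a_{g+h})=\rho(\hat a_h)\rho(\hat a_g)$, every translate of an entry of $\rho(\hat a_g)$ is an integer combination of the $n^2$ entries of $\rho(\hat a_g)$. So these entries are $\mathbf Z$-finite functions of $g$, and so are those of $\rho(\hat a_g)^{-1}=\rho(\hat a_{-g})$. By the ring property the entries of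
$$\rho(\hat a_gs\hat a_g^{-1})\rho(t)-\rho(t)\rho(\hat a_gs\hat a_g^{-1})\tag{3}$$
are $\mathbf Z$-finite, and so is the sum $f$ of their squares. Now $f(g)=0$ if and only if $r_{(s,g)}$ and $r_{(t,0)}$ commute, which holds if and only if $g\in A$, because non-adjacent generators do not commute.

**Proof of "only if" in (b): the same over $\mathbf C$.** Let $M_A\subset\mathrm{GL}_n(K)$ with $K$ of characteristic $0$. Since $M_A$ is finitely generated, we may take $K$ finitely generated over $\mathbf Q$. Then $K$ embeds in $\mathbf C$: send a finite transcendence basis to algebraically independent numbers and extend, $\mathbf C$ being algebraically closed. As in (a), the entries of (3) are complex functions whose translates span finite-dimensional complex spaces. These are also finite-dimensional over $\mathbf R$, and taking real or imaginary parts is $\mathbf R$-linear and commutes with translation. So the real and imaginary parts of the entries are $\mathbf R$-finite. Let $f$ be the sum of the squares of all of them. Then $f$ is $\mathbf R$-finite, and $f(g)=0$ if and only if $g\in A$. $\square$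

**The attempt with $d=1$ fails.** The set $A=\{2^{2^k}\}$ does not work in characteristic $0$, and no subset of $\mathbf Z$ does. Let $A=f^{-1}(0)$ with $f:\mathbf Z\to\mathbf R$ $\mathbf R$-finite and $A$ infinite. The shift acts invertibly on the finite-dimensional span of the translates of $f$, so by Cayley–Hamilton $f(x+N)=\sum_{i<N}c_if(x+i)$ for some $N$ and constants $c_i$. Thus $f(n)$ and $f(-n)$, $n\ge0$, are linear recurrence sequences, and one of them has infinitely many zeros. By the Skolem–Mahler–Lech theorem, the zero set of a linear recurrence sequence over a field of characteristic $0$ is the union of a finite set and finitely many infinite arithmetic progressions. So $A$ contains an infinite progression, the gaps between norms of elements of $A$ are bounded, and $M_A$ is densely related. For $d=1$ the guess holds for every $M_A$ that is linear in characteristic $0$.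

**The attempt with one exponential in $\mathbf Z^2$ fails.** Let $\alpha=\frac{3+\sqrt5}2$ and $L_m=\alpha^m+\alpha^{-m}$ for $m\in\mathbf Z$. We collect the facts we need.

- Since $\alpha+\alpha^{-1}=3$, we have $L_0=2$, $L_1=3$, and $L_{m+1}=3L_m-L_{m-1}$ for all $m\in\mathbf Z$. So all $L_m$ are integers. Also $L_{-m}=L_m$ and $L_{2m}=L_m^2-2$.
- $L$ is strictly increasing on $m\ge0$, and $L_{m+1}\ge2L_m$ for $m\ge1$: we have $L_1>L_0$, and if $L_m>L_{m-1}$, then $L_{m+1}=2L_m+(L_m-L_{m-1})>2L_m>L_m$.
- For $m\ge0$: $\alpha^m\le L_m\le2\alpha^m$, and $L_m\ge m$.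
- For each coordinate $x_i$ on $\mathbf Z^d$ the function $L_{x_i}$ is $\mathbf Z$-finite. The recurrence, run in both directions, gives $L_{x_i+n}\in\mathbf ZL_{x_i}+\mathbf ZL_{x_i-1}$ for all $n\in\mathbf Z$.

The first values are $2,3,7,18,47,123,322,843$. The set $A=\{(a,L_a):a\in\mathbf Z\}\subset\mathbf Z^2$ is the zero set of the $\mathbf Z$-finite function $x_2-L_{x_1}$. But its norms are $a+L_a$, $a\ge0$, and $\frac{(a+1)+L_{a+1}+1}{a+L_a+1}\to\alpha$. The ratios are bounded, and $M_A$ is densely related. Exponential growth is not enough; we need something like $L_{L_a}$.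

**Writing $L_{L_x}$ directly also fails.** The function $x_2-L_{L_{x_1}}$ on $\mathbf Z^2$ is not $\mathbf R$-finite. If it were, then its restriction to $x_2=0$, and so $g(x)=L_{L_x}$ on $\mathbf Z$, would be $\mathbf R$-finite. Then $g$ would satisfy a recurrence $g(x+N)=\sum_{i<N}c_ig(x+i)$, and so would grow at most exponentially for $x\ge0$. But $g(x)\ge\alpha^{L_x}\ge\alpha^{\alpha^x}$.

**A new coordinate for the intermediate value.** No single function of $x$ in our ring reaches $L_{L_x}$. But a zero set in more variables can *compose* conditions: in $\mathbf Z^3$, require $x_2=L_{x_1}$ and $x_3=L_{x_2}$. Each condition involves $L$ of one coordinate, which is $\mathbf Z$-finite, and yet the solutions are $(a,L_a,L_{L_a})$. To exploit this we must prove the "if" half of Theorem B: every zero set gives a matrix group.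

## 6. Reflection representations over an ordered field

A right-angled Coxeter group acts by reflections on a space with one basis vector per generator. Here there are infinitely many generators, so we shall need a finite-dimensional quotient that is still faithful. This section proves faithfulness with as much freedom as possible in the bilinear form.

Let $K$ be an ordered field, $\Gamma$ a graph on $I$, $W$ its right-angled Coxeter group. Let $E=\bigoplus_{v\in I}Ke_v$ carry a symmetric bilinear form $B$ with
$$B(e_v,e_v)=1,\qquad B(e_v,e_{v'})=0\ \text{ if adjacent},\qquad B(e_v,e_{v'})\le-1\ \text{ if }v\ne v'\text{ are non-adjacent}.\tag{4}$$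
Put $\rho(r_v)x=x-2B(x,e_v)e_v$. Then $\rho(r_v)e_v=-e_v$, so $\rho(r_v)^2x=x-2B(x,e_v)e_v+2B(x,e_v)e_v=x$. If $B(e_v,e_{v'})=0$, then $\rho(r_v)\rho(r_{v'})x=x-2B(x,e_{v'})e_{v'}-2B(x,e_v)e_v$ is symmetric in $v,v'$, so $\rho(r_v)$ and $\rho(r_{v'})$ commute. Thus $\rho$ is a representation of $W$. It preserves $B$, since $B(\rho(r_v)x,\rho(r_v)y)=B(x,y)-4B(x,e_v)B(y,e_v)+4B(x,e_v)B(y,e_v)$.

Let $\ell$ be the word length on $W$ in the generators $r_v$. The homomorphism $r_v\mapsto-1$ shows that $\ell(wr_v)=\ell(w)\pm1$.

**Lemma 3.** If $\ell(wr_i)>\ell(w)$, then $\rho(w)e_i$ is a combination of the $e_v$ with coefficients $\ge0$.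

This is standard; the argument is that of Humphreys, *Reflection Groups and Coxeter Groups*, §5.4. We give it in full, by induction on $\ell(w)$. The case $w=1$ is clear. Let $w\ne1$.

**Step 1: split off a two-generator part of $w$.** Choose $j$ with $\ell(wr_j)<\ell(w)$; then $j\ne i$. Let $W_J=\langle r_i,r_j\rangle$ with word length $\ell_J$ relative to $\{r_i,r_j\}$, and
$$X=\{u\in W:\ u^{-1}w\in W_J,\ \ell(u)+\ell_J(u^{-1}w)=\ell(w)\}.$$
Then $wr_j\in X$, since $\ell(wr_j)+1=\ell(w)$. Choose $u\in X$ of minimal length, so $\ell(u)\le\ell(wr_j)<\ell(w)$, and let $u_J=u^{-1}w$.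

**Step 2: the induction hypothesis applies to $u$, with both $i$ and $j$.** If $\ell(ur_i)<\ell(u)$, then, since $w=(ur_i)(r_iu_J)$,
$$\ell(w)\le\ell(ur_i)+\ell_J(r_iu_J)\le\ell(u)-1+\ell_J(u_J)+1=\ell(w).$$
All are equalities, so $ur_i\in X$, contradicting minimality. So $\ell(ur_i)>\ell(u)$, and in the same way $\ell(ur_j)>\ell(u)$. By induction $\rho(u)e_i$ and $\rho(u)e_j$ have coefficients $\ge0$. As $\rho(w)=\rho(u)\rho(u_J)$, it remains to show $\rho(u_J)e_i\in K_{\ge0}e_i+K_{\ge0}e_j$.

**Step 3: the rank-two computation.** If $\ell_J(u_Jr_i)<\ell_J(u_J)$, then $\ell(wr_i)\le\ell(u)+\ell_J(u_Jr_i)<\ell(w)$, a contradiction. So no reduced expression of $u_J$ in $r_i,r_j$ ends in $r_i$.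

If $i,j$ are adjacent, then $W_J=\{1,r_i,r_j,r_jr_i=r_ir_j\}$, so $u_J\in\{1,r_j\}$, and $\rho(u_J)e_i=e_i$ because $B(e_i,e_j)=0$.

If $i,j$ are not adjacent, $u_J$ is $1$ or an alternating word in $r_i,r_j$ whose last (rightmost) letter is $r_j$. Put $b=-B(e_i,e_j)\ge1$. Then
$$\rho(r_j)(xe_i+ye_j)=xe_i+(2bx-y)e_j,\qquad \rho(r_i)(xe_i+ye_j)=(2by-x)e_i+ye_j .$$
Start from $(x,y)=(1,0)$ and apply $r_j,r_i,r_j,\dots$ in turn. If $x\ge y\ge0$ before $r_j$ is applied, then $2bx-y\ge2x-y\ge x\ge0$, so afterwards the new coefficients satisfy $y\ge x\ge0$. Symmetrically, $r_i$ turns $y\ge x\ge0$ into $x\ge y\ge0$. So the coefficients stay $\ge0$. $\square$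

**Which quotient of $E$?** The first choice would be $E$ modulo the radical of $B$. This can destroy faithfulness. Take two non-adjacent vertices and $B(e_1,e_2)=-1$. Then $e_1+e_2$ is in the radical, the quotient is a line, and $r_1,r_2$ both act on it by $-1$; so $r_1r_2$, of infinite order, acts trivially. The cure is to remember one more linear function.

**Lemma 4.** Let $\lambda:E\to K$ be linear with $\lambda(e_v)=1$ for all $v$, and
$$U=\{x\in E:\ B(x,\cdot)=0,\ \lambda(x)=0\}.$$
Then $W$ fixes $U$ pointwise, and if $w\ne1$ there is $v$ with $\rho(w)e_v-e_v\notin U$.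

**Proof.** If $B(x,\cdot)=0$, then $\rho(r_v)x=x$ for all $v$. Let $w\ne1$ and choose $v$ with $\ell(wr_v)<\ell(w)$. Lemma 3 applies to $wr_v$, since $\ell(wr_vr_v)=\ell(w)>\ell(wr_v)$. So $\rho(wr_v)e_v$ has coefficients $\ge0$, and $\rho(w)e_v=\rho(wr_v)\rho(r_v)e_v=-\rho(wr_v)e_v$ has coefficients $\le0$. Hence $\lambda(\rho(w)e_v-e_v)\le0-1=-1$, and $\rho(w)e_v-e_v\notin U$. $\square$

In the dihedral example $U=0$, and faithfulness is restored.

## 7. From a zero set to a group of matrices: the "if" half of Theorem B

**Which form $B$?** The first choice would be $B(e_v,e_{v'})=-1$ for all non-adjacent $v\ne v'$. It satisfies (4), but then the functions $h\mapsto B(e_{(s,g)},e_{(s,h)})$ are $-1+2\cdot\mathbf 1_{\{h=g\}}$. These are linearly independent, so the quotient of $E$ by the radical, and hence also $E/U$, is infinite-dimensional. What (4) asks is an inequality, and this leaves room: we choose the entries of $B$ to be $\mathbf Z$-finite functions of the difference.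

**Proof of "if" in (a).** Let $A=f^{-1}(0)$ with $f$ $\mathbf Z$-finite, and $F=f^2$. Then $F$ is $\mathbf Z$-finite, $F=0$ on $A$, and $F\ge1$ off $A$, because its values are integers.

**Step 1: the form.** With $K=\mathbf Q$, define
$$\begin{gathered}B(e_{(s,g)},e_{(s,h)})=B(e_{(t,g)},e_{(t,h)})=1-2\|g-h\|^2,\\ B(e_{(s,g)},e_{(t,h)})=B(e_{(t,h)},e_{(s,g)})=-F(g-h).\end{gathered}\tag{5}$$
This satisfies (4) for $\Gamma_A$: the value is $1$ on the diagonal and at most $1-2=-1$ for two different vertices of the same type, which are never adjacent. For $(s,g),(t,h)$ it is $0$ if $g-h\in A$ and at most $-1$ otherwise.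

**Step 2: the action on a lattice.** Put $\rho(g)e_{(\cdot,h)}=e_{(\cdot,g+h)}$ for $g\in\mathbf Z^d$. Since $B$ is translation invariant, $\rho(g)\rho(r_v)\rho(g)^{-1}=\rho(r_{gv})$, so we get a representation of $M_A=W_A\rtimes\mathbf Z^d$ on $E$. It preserves $B$. It preserves $U$: $W_A$ fixes $U$ pointwise, and translations preserve $B$ and $\lambda$. It preserves $E_{\mathbf Z}=\bigoplus_v\mathbf Ze_v$, because $B$ is integral on $E_{\mathbf Z}$. So $M_A$ acts on $\Lambda=E_{\mathbf Z}/(E_{\mathbf Z}\cap U)$.

**Step 3: $\Lambda\cong\mathbf Z^n$ for some $n$.** By definition of $U$, the map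
$$x\mapsto\big(v\mapsto B(x,e_v),\ \lambda(x)\big)$$
embeds $\Lambda$ in $\mathrm{Fun}(I,\mathbf Z)\oplus\mathbf Z$. The image is generated by the images of the $e_v$. On each of the two copies of $\mathbf Z^d$ in $I$, the function $B(e_v,e_\cdot)$ is, by (5), a translate of one of the functions
$$1-2\|k\|^2,\qquad -F(k),\qquad -F(-k),$$
which are $\mathbf Z$-finite by the ring property and stability under $k\mapsto-k$. So the image lies in a finitely generated abelian group. Thus $\Lambda$ is finitely generated, and it is torsion-free because $\mathrm{Fun}(I,\mathbf Z)\oplus\mathbf Z$ is.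

**Step 4: faithfulness.** By Lemma 4, $W_A$ acts faithfully on $\Lambda$: for $w\ne1$ some $\rho(w)e_v-e_v\in E_{\mathbf Z}$ is not in $U$. Now let $m=wg$ with $w\in W_A$, $g\in\mathbf Z^d$, act trivially. For each $v\in I$ the elements $mr_vm^{-1}=wr_{gv}w^{-1}$ and $r_v$ act identically and both lie in $W_A$, so they are equal. In the abelianization $\bigoplus_I\mathbf Z/2$ of $W_A$ this gives $gv=v$, so $g=0$. Then $m=w\in W_A$ acts trivially, so $m=1$. Hence $M_A\hookrightarrow\mathrm{GL}(\Lambda)\cong\mathrm{GL}_n(\mathbf Z)$.

**Proof of "if" in (b).** Let $A=f^{-1}(0)$ with $f$ $\mathbf R$-finite; $F=f^2\ge0$ is $\mathbf R$-finite. Now $F$ may take arbitrarily small positive values off $A$, and then no real multiple of $F$ is $\ge1$ off $A$. For example, this happens for $f(x,y)=x-\sqrt2\,y$ on $\mathbf Z^2$, with $A=\{0\}$. So we enlarge the field. Let $K=\mathbf R(\omega)$, ordered so that $\omega$ exceeds all reals (a rational function is positive if its values are positive for all large real arguments). Define $B$ as in (5) with $-\omega F(g-h)$ in place of $-F(g-h)$. If $F(g-h)>0$, then $\omega>1/F(g-h)$, so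 $-\omega F(g-h)\le-1$. Hence (4) holds. The form is again translation invariant, and $M_A$ acts on $E/U$. As in Step 3, $x\mapsto(B(x,e_\cdot),\lambda(x))$ embeds $E/U$ in $\mathrm{Fun}(I,K)\oplus K$. On each copy of $\mathbf Z^d$ the functions $B(e_v,e_\cdot)$ are translates of $1-2\|k\|^2$, $-\omega F(k)$ or $-\omega F(-k)$, so they span a finite-dimensional $K$-space, and $E/U$ is finite-dimensional. Lemma 4 shows that $W_A$ acts faithfully on $E/U$, and the argument of Step 4 then shows that $M_A$ does. So $M_A$ is linear over $\mathbf R(\omega)$, a field of characteristic $0$. $\square$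

## 8. The set of points $(a,L_a,L_{L_a})$ refutes the guess

**Theorem C.** Let $L_m=\alpha^m+\alpha^{-m}$ with $\alpha=\frac{3+\sqrt5}2$ $(m\in\mathbf Z)$, and let $A=\{(a,L_a,L_{L_a}):a\in\mathbf Z\}\subset\mathbf Z^3$. Then $M_A$ embeds in $\mathrm{GL}_n(\mathbf Z)$ for some $n$, and
$$\mathcal R_S(M_A)=\{2,4\}\cup\{4(a+L_a+L_{L_a})+4:\ a\ge0\}=\{2,4,40,92,3412,\dots\}.$$
$M_A$ is finitely generated and linear, but neither finitely presented nor densely related. In particular, the answer to the question is no.

**Step 1: linearity.** $A$ is the zero set of
$$f(x_1,x_2,x_3)=(x_2-L_{x_1})^2+(x_3-L_{x_2})^2 .$$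
The functions $x_2,x_3,L_{x_1},L_{x_2}$ are $\mathbf Z$-finite on $\mathbf Z^3$, so $f$ is $\mathbf Z$-finite by the ring property. By Theorem B(a), $M_A$ embeds in some $\mathrm{GL}_n(\mathbf Z)$.

**Step 2: the relation range.** The norm of the element with parameter $a$ is $\nu(a)=|a|+L_a+L_{L_a}=\nu(-a)$, so Theorem A with $d=3$ gives the stated set. The first values are $\nu(0)=0+2+7=9$, $\nu(1)=1+3+18=22$, $\nu(2)=2+7+843=852$, giving $40$, $92$, $3412$. The set is infinite, so $M_A$ is not finitely presented. The next value, with $L_3=18$ and $L_{18}=L_9^2-2=5778^2-2=33385282$, is $\nu(3)=33385303$, giving $133541216$: no new relation has length strictly between $3412$ and $133541216$.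

**Step 3: the gaps have unbounded ratio.** On $a\ge0$ the function $\nu$ is strictly increasing, and $\nu(a)\le3L_{L_a}$ because $a\le L_a\le L_{L_a}$. For $a\ge1$ we have $L_{a+1}-L_a\ge L_a$, so
$$\frac{\nu(a+1)}{\nu(a)}\ \ge\ \frac{L_{L_{a+1}}}{3L_{L_a}}\ \ge\ \frac{\alpha^{L_{a+1}}}{6\,\alpha^{L_a}}\ \ge\ \frac{\alpha^{L_a}}6\ \longrightarrow\ \infty .$$
Since $\nu(a)\ge9$, we have $4\nu(a)+5\le5\nu(a)$, so $\frac{4\nu(a+1)+4}{4\nu(a)+5}\ge\frac45\cdot\frac{\nu(a+1)}{\nu(a)}\to\infty$ as well. Given any $C>1$, choose $a\ge1$ with $4\nu(a+1)+4>C(4\nu(a)+5)$ and put $x=4\nu(a)+5$. The numbers $4\nu(a)+4$ and $4\nu(a+1)+4$ are consecutive elements of $\mathcal R_S(M_A)$, the first is $<x$ and the second is $>Cx$. So $[x,Cx]\cap\mathcal R_S(M_A)=\varnothing$, and $M_A$ is not densely related. $\square$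

## 9. One more coordinate: gaps from $r$ to $r^{\ln r}$

**Theorem D.** For $A=\{(a,L_a,L_{L_a},L_{L_{L_a}}):a\in\mathbf Z\}\subset\mathbf Z^4$, $M_A$ embeds in some $\mathrm{GL}_n(\mathbf Z)$ and is not finitely presented, and all sufficiently large consecutive elements $r<r'$ of $\mathcal R_S(M_A)$ satisfy $r'\ge r^{\ln r}$.

**Step 1: linearity and infinite presentation.** $A$ is the zero set of $\sum_{i=1}^3(x_{i+1}-L_{x_i})^2$ on $\mathbf Z^4$, which is $\mathbf Z$-finite. So Theorem B(a) applies. $A$ is infinite, so $M_A$ is not finitely presented by Theorem A.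

**Step 2: compare the parameters $a$ and $a+1$.** For $a\ge1$ write $b_1=L_a$, $b_2=L_{b_1}$, $b_3=L_{b_2}$, and $b_1',b_2',b_3'$ for the same quantities for $a+1$. Then $b_1'\ge2b_1$, so
$$b_2'=L_{b_1'}\ge L_{2b_1}=L_{b_1}^2-2=b_2^2-2,\qquad b_3'=L_{b_2'}\ge\alpha^{b_2^2-2},\qquad b_3\le2\alpha^{b_2}.$$
The norm $a+b_1+b_2+b_3$ of the element with parameter $a$ is at least $b_3$ and at most $4b_3$, since $a\le b_1\le b_2\le b_3$. The norm depends only on $|a|$ and is strictly increasing on $a\ge0$, so large consecutive elements $r<r'$ of $\mathcal R_S(M_A)$ correspond to some $a,a+1$.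

**Step 3: take logarithms.** We get
$$r\le16b_3+4\le32\alpha^{b_2}+4\le40\,\alpha^{b_2},\qquad r'\ge b_3'\ge\alpha^{b_2^2-2},$$
hence
$$\frac{\ln r'}{(\ln r)^2}\ \ge\ \frac{(b_2^2-2)\ln\alpha}{(b_2\ln\alpha+\ln40)^2}\ \longrightarrow\ \frac1{\ln\alpha}\ >\ 1\qquad(a\to\infty),$$
because $\alpha=2.618\ldots<e$. So $\ln r'\ge(\ln r)^2$, that is, $r'\ge r^{\ln r}$, for all large $r$. $\square$
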